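\title{Factors of $5$-triangles in multigraphs of minimum degree $\frac43n-1$}

\begin{abstract}
A standard multigraph is a loopless multigraph in which every pair of vertices is joined by at most two edges; a pair joined by two edges is heavy, and a $5$-triangle is a set of three vertices spanning at least five edges. We prove that a standard multigraph on $n=3k$ vertices with minimum degree at least $\frac43n-1$ can be partitioned into $5$-triangles if and only if every component of the graph of heavy pairs has order divisible by $3$. In particular such a partition exists when the heavy pairs form a connected graph. The degree bound is best possible.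
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{standard multigraph} is a loopless multigraph $M=(V,E)$ in which every pair of distinct vertices is joined by $0$, $1$ or $2$ edges; we call the pair \emph{nonadjacent}, \emph{light} or \emph{heavy} accordingly. The degree $\deg(v)$ counts edges at $v$ with multiplicity, $\delta(M)$ is the minimum degree, and $H_M$ is the simple graph on $V$ whose edges are the heavy pairs. A \emph{$5$-triangle} is a set of three vertices that spans at least five edges of $M$; equivalently, its three pairs are adjacent and at least two of them are heavy. A \emph{$T_5$-factor} is a partition of $V$ into $5$-triangles.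

These objects come from digraphs. If one forgets the directions in a loopless digraph with at most one arc from $u$ to $v$ for each ordered pair $(u,v)$, one obtains a standard multigraph in which the degree of a vertex is the sum of its indegree and outdegree. Three vertices with at least five arcs carry both kinds of directed triangle: if $ac$ and $bc$ have arcs in both directions and $a\to b$ is an arc, then $a\to b\to c\to a$ is cyclic and $a\to b$, $b\to c$, $a\to c$ is transitive.

The following question is posed by Czygrinow, Kierstead and Molla \cite{CKM}: if $n=|V|$ is divisible by $3$, $\delta(M)\ge\frac43n-1$ and $H_M$ is connected, must $M$ have a $T_5$-factor? We show that it must.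

\begin{theorem}\label{thm:main}
Let $M$ be a standard multigraph on $n=3k$ vertices with $\delta(M)\ge\frac43n-1$. If $H_M$ is connected, then $M$ has a $T_5$-factor.
\end{theorem}

A \emph{$P_3$-factor} of a simple graph is a set of vertex-disjoint paths on three vertices that covers all vertices. Theorem~\ref{thm:main} is the connected case of the following classification.

\begin{theorem}\label{thm:class}
Let $M$ be a standard multigraph on $n=3k$ vertices with $\delta(M)\ge\frac43n-1$. Then $H_M$ has at most two components, and the following are equivalent: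
\begin{itemize}
\item[(i)] $M$ has a $T_5$-factor;
\item[(ii)] $H_M$ has a $P_3$-factor;
\item[(iii)] every component of $H_M$ has order divisible by $3$.
\end{itemize}
The degree bound is best possible: for every $k\ge1$ there is a standard multigraph $M$ on $3k$ vertices with $\delta(M)=\frac43n-2$, with $H_M$ connected, and with no $T_5$-factor.
\end{theorem}

One published result is used without proof.

\begin{theorem}[Enomoto, Kaneko and Tuza \cite{EKT}]\label{thm:EKT}
Every connected simple graph on $3r$ vertices with minimum degree at least $r$ has a $P_3$-factor.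
\end{theorem}

Two extreme cases explain the form of the hypotheses. Suppose first that $M$ has no light pair, so that $M$ is a simple graph $G$ with every edge doubled. Then the $5$-triangles are the triangles of $G$, and $\delta(M)\ge 4k-1$ means $\delta(G)\ge2k$, because $\delta(M)=2\delta(G)$ is even. The obstruction in this case is a large independent set.

\begin{example}\label{ex:sharp}
Let $V=A\cup B$ with $|A|=k+1$ and $|B|=2k-1$. Make all pairs inside $A$ nonadjacent and all other pairs heavy. Vertices of $A$ have degree $2(2k-1)=4k-2$ and vertices of $B$ have degree $2(3k-1)\ge4k-2$, so $\delta(M)=4k-2=\frac43n-2$. The graph $H_M$ is connected, since a vertex of $B$ is heavy to all others. A $5$-triangle contains at most one vertex of $A$, so $k$ disjoint $5$-triangles cover at most $k<|A|$ vertices of $A$, and there is no $T_5$-factor.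
\end{example}

Suppose next that $M$ has no nonadjacent pair. Then $\deg(v)=(n-1)+d_{H_M}(v)$, so $\delta(M)\ge4k-1$ means $\delta(H_M)\ge k$, and a triple is a $5$-triangle exactly when it contains a path of two heavy pairs. In this case Theorem~\ref{thm:main} is Theorem~\ref{thm:EKT}, and the obstruction is one of divisibility.

\begin{example}\label{ex:conn}
Let $k\ge3$. Among the $k-1\ge2$ consecutive integers $k+1,\dots,2k-1$ choose $m$ not divisible by $3$. Let $V=A\cup B$ with $|A|=m$ and $|B|=3k-m$, make pairs inside $A$ and inside $B$ heavy and pairs between $A$ and $B$ light. Both parts have at least $k+1$ vertices, so $\delta(M)\ge(3k-1)+k$. Every $5$-triangle lies inside $A$ or inside $B$, so there is no $T_5$-factor.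
\end{example}

At both extremes the critical degree is the same number $4k-1$, which suggests that it is the right bound for all mixtures of the three kinds of pairs, once divisibility is taken care of. Theorem~\ref{thm:class} confirms this: a nonadjacent pair at $v$ must be compensated by one more heavy pair at $v$, and with this compensation nonadjacent pairs create no obstruction.

The proof starts from the second extreme. Fill every nonadjacent pair with one edge, take a $T_5$-factor from Theorem~\ref{thm:EKT}, and remove the added edges one at a time. If the factor is lost at some step, then all but three vertices are partitioned into $5$-triangles and the last three form a heavy path with nonadjacent ends. Theorem~\ref{thm:key} states that this cannot happen in a multigraph without a $T_5$-factor. Sections~\ref{sec:weights} and~\ref{sec:reduction} set up this reduction, Section~\ref{sec:hand} shows the idea of the proof of Theorem~\ref{thm:key} on a small case, and Sections~\ref{sec:special}--\ref{sec:discharge} carry it out.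

\section{Weights and replacement}\label{sec:weights}

It is convenient to measure multiplicities from the middle value. For a pair $uv$ let $f(uv)$ be its multiplicity minus $1$, so that $f(uv)=-1,0,1$ for a nonadjacent, light, heavy pair. For a set $X$ let $f(X)$ be the sum of $f$ over the pairs inside $X$, and for disjoint sets $X,Y$ let $f(X,Y)$ be the sum over the pairs between them; we write $f(v,Y)$ for $f(\{v\},Y)$. Put $f(v)=\sum_{u\ne v}f(uv)=\deg(v)-(n-1)$. For $n=3k$ we have $\frac43n-1-(n-1)=k$, so
\[
\delta(M)\ge\tfrac43n-1\iff f(v)\ge k\ \text{ for all } v\in V .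
\]

A triple $T$ is a $5$-triangle if and only if $f(T)\ge2$. It is \emph{full} if $f(T)=3$ (all pairs heavy) and \emph{light} if $f(T)=2$. A light $5$-triangle is written $T=(a,b;c)$, where $ac$ and $bc$ are heavy and $ab$ is light; $c$ is its \emph{center}, and the names of the two \emph{noncentral} vertices $a,b$ may be interchanged.

Let $T$ be a $5$-triangle and $v\notin T$. We write $v_t=f(vt)$ for $t\in T$ and $f_v(T)=f(v,T)$, or $f_v$ if $T$ is understood. When the vertices of $T$ are listed in an order, such as $(a,b;c)$, we write $v=(v_a,v_b,v_c)$ for the vector of values of $v$ on $T$, and $v\equiv1$ if all three values are $1$. The basic move of the proof puts $v$ into $T$ in place of a vertex $t$. Let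
\[
R(v,T)=\{t\in T:\ T-t+v \text{ is a $5$-triangle}\},
\]
abbreviated to $R(v)$. If $T=\{t,t',t''\}$, then $f(T-t+v)=f(t't'')+v_{t'}+v_{t''}$. Hence $t\in R(v,T)$ if and only if $v_{t'}+v_{t''}\ge1$ when $t't''$ is heavy, and if and only if $v_{t'}=v_{t''}=1$ when $t't''$ is light. For a light $T=(a,b;c)$ this reads
\begin{equation}\label{eq:crit}
a\in R(v)\iff v_b+v_c\ge1,\qquad b\in R(v)\iff v_a+v_c\ge1,\qquad c\in R(v)\iff v_a=v_b=1 .
\end{equation}
We use these criteria constantly. We say that $v$ is \emph{skew} on $T$ if $T=(a,b;c)$ is light and $v=(0,1,1)$ or $v=(1,0,1)$; interchanging $a$ and $b$, we can always take $v=(0,1,1)$.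

\begin{lemma}\label{lem:F}
Let $T$ be a $5$-triangle and $v\notin T$.
\begin{itemize}
\item[(a)] If $f_v\ge2$, then $R(v)=T$, unless $v$ is skew on $T$, in which case $R(v)$ consists of the two noncentral vertices. In all cases $|R(v)|\ge2$, all values of $v$ are nonnegative, and $R(v)$ contains the noncentral vertices if $T$ is light.
\item[(b)] If $v$ has value $1$ at two vertices of $T$, then the third lies in $R(v)$.
\item[(c)] If $v$ has value $1$ at $t_1$ and $0$ at $t_2,t_3$, and $t_1t_2$ is heavy, then $t_3\in R(v)$.
\item[(d)] If $f_v\ge1$, then $R(v)\ne\emptyset$.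
\end{itemize}
\end{lemma}

\begin{proof}
Parts (b) and (c) are instances of the criteria above. In (a), either $v\equiv1$ and (b) gives $R(v)=T$, or $v$ has values $1,1,0$. In the second case any two values have sum at least $1$, so $t\notin R(v)$ only if the other two vertices form the light pair and one of them carries the $0$; this says that $v$ is skew and $t$ is the center. In (d), if $f_v=1$ the values are $1,1,-1$ or $1,0,0$; use (b) in the first case, and (c) in the second, noting that every vertex of a $5$-triangle lies in a heavy pair.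
\end{proof}

\section{Reduction to path states}\label{sec:reduction}

A \emph{state} is a triple $X\subseteq V$ together with a $T_5$-factor $\mathcal F$ of $V\setminus X$. The $k-1$ members of $\mathcal F$ are its \emph{tiles}, and a triple $X$ that occurs in some state is \emph{removable}. A \emph{path state} $[y,x,z]$ is a state with $X=\{x,y,z\}$ in which $xy$ and $xz$ are heavy and $yz$ is nonadjacent; $x$ is its \emph{middle} and $y,z$ are its \emph{ends}. A path state misses being a $T_5$-factor by the single edge $yz$.

\begin{theorem}\label{thm:key}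
Let $M$ be a standard multigraph on $3k$ vertices with $f(v)\ge k$ for all $v$ and with no $T_5$-factor. Then $M$ has no path state.
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:class} from Theorem~\ref{thm:key}]
If $\nu(v)$ vertices are nonadjacent to $v$, then $f(v)=d_{H_M}(v)-\nu(v)$, so $d_{H_M}(v)\ge k$. Every component of $H_M$ thus has at least $k+1$ vertices, and there are at most two because $3(k+1)>3k$.

A $5$-triangle contains a path of two heavy pairs, so (i) implies (ii). Each path of a $P_3$-factor lies in one component, so (ii) implies (iii). Assume (iii). Each component has order $3r$ with $r\le k$ and minimum degree at least $k\ge r$, so $H_M$ has a $P_3$-factor by Theorem~\ref{thm:EKT}. Let $M^+$ arise from $M$ by adding one edge to every nonadjacent pair. In $M^+$ the vertex set of each path has two heavy pairs and a third adjacent pair, so $M^+$ has a $T_5$-factor. Delete the added edges one at a time, and suppose that $M$ has no $T_5$-factor. Then at some step $M''=M'-uw$ the multigraph $M'$ has a factor and $M''$ has none. The factor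 of $M'$ must contain a triple $\{u,w,x\}$, since otherwise it would be a factor of $M''$. As $uw$ is light in $M'$, both $xu$ and $xw$ are heavy, so $[u,x,w]$ is a path state of $M''$. But $M''$ contains $M$ and therefore satisfies $f(v)\ge k$ for all $v$, which contradicts Theorem~\ref{thm:key}. So (iii) implies (i).

Example~\ref{ex:sharp} gives the last sentence of Theorem~\ref{thm:class}. If $H_M$ is connected, (iii) holds because $n=3k$, and this is Theorem~\ref{thm:main}.
\end{proof}

The connectivity of $H_M$ is used only here, to apply Theorem~\ref{thm:EKT}; Theorem~\ref{thm:key} does not involve it.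

\medskip\noindent\textbf{Standing assumption.} For the rest of the paper, $M$ is a standard multigraph on $3k$ vertices with $f(v)\ge k$ for all $v$ and with no $T_5$-factor.

\medskip
The absence of a factor restricts every state.

\begin{lemma}\label{lem:R}
Let $\{u,v,w\}$ be removable.
\begin{itemize}
\item[(a)] $f(\{u,v,w\})\le1$. In particular, if $vw$ is heavy, then $f(uv)+f(uw)\le0$; and if $uv$ and $vw$ are heavy, then $uw$ is nonadjacent and the state is a path state $[u,v,w]$.
\item[(b)] If $T$ is a tile of a state with triple $\{u,v,w\}$ and $t\in R(u,T)$, then $\{t,v,w\}$ is removable, with $T$ replaced by $T-t+u$. So if $vw$ is heavy, then $v_t+w_t\le0$.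
\end{itemize}
\end{lemma}

\begin{proof}
If $f(\{u,v,w\})\ge2$, the triple completes the tiles to a $T_5$-factor. This gives (a), and (b) follows from the definition of $R(u,T)$ and (a).
\end{proof}

For a path state $[y,x,z]$ and a tile $T$, part (b) applied to each end gives the \emph{exchange rule}
\begin{equation}\label{eq:O}
t\in R(y,T)\Rightarrow x_t+z_t\le0,\qquad t\in R(z,T)\Rightarrow x_t+y_t\le0 .
\end{equation}
In words: at a vertex that one end can replace, the middle and the other end have total value at most $0$. The degree condition pulls the other way. Put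
\[
\tau(T)=f_x(T)+f_y(T)+f_z(T).
\]
Since $f(\{x,y,z\})=1$, we have $3k\le f(x)+f(y)+f(z)=2+\sum_T\tau(T)$, and as there are $k-1$ tiles,
\begin{equation}\label{eq:D}
\sum_{T}\tau(T)\ge3k-2,\qquad\text{that is,}\qquad\sum_T\bigl(\tau(T)-3\bigr)\ge1 .
\end{equation}
A tile with $\tau(T)\ge4$ is \emph{special} for the path state. By \eqref{eq:D} every path state has a special tile. For $k=1$ there are no tiles, \eqref{eq:D} is false, and Theorem~\ref{thm:key} is proved.

\section{One configuration worked by hand}\label{sec:hand}

The rule \eqref{eq:O} alone does not exclude special tiles. Here is one that it allows, and the way to defeat it when $k$ is $2$ or $3$.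

\begin{example}\label{ex:hand}
Let $[y,x,z]$ be a path state with a light tile $T=(a,b;c)$ on which $y=z=(1,0,0)$ and $x=(1,0,1)$. Then $\tau(T)=4$. By \eqref{eq:crit}, $R(y)=R(z)=\{b\}$, and all three values at $b$ are $0$, so \eqref{eq:O} holds. But $b$ receives little weight from the six vertices: it is heavy to $c$ and light to $a,x,y,z$, a total of $1$. If $k=2$ this contradicts $f(b)\ge2$.

Let $k=3$, and let $U$ be the other tile. Then $f_b(U)\ge2$ because $f(b)\ge3$, and $\tau(U)\ge3$ by \eqref{eq:D}. The triple $\{x,y,b\}$ is removable, with tiles $\{z,a,c\}$ and $U$, and so is $\{x,z,b\}$, with tiles $\{y,a,c\}$ and $U$. Lemma~\ref{lem:R}(b) gives $x_t+y_t\le0$ and $x_t+z_t\le0$ for all $t\in R(b,U)$. So $x_t+y_t+z_t\le1$ for such $t$, with equality only if $x_t=-1$.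

If $R(b,U)=U$, then $\tau(U)\ge3$ forces $x\equiv-1$ on $U$, and $f(x)=2+2-3<3$.

Otherwise $b=(0,1,1)$ on $U=(a',b';c')$. From $3\le f(y)=(1-1)+1+f_y(U)$ we get $f_y(U)\ge2$, and $f_z(U)\ge2$ in the same way; so $b'\in R(y,U)\cap R(z,U)$ and the values of $y,z$ on $U$ are nonnegative. If $y_{b'}=1$, then $\{x,a,c\}$, $\{y,b,b'\}$, $\{z,a',c'\}$ is a factor. Hence $y_{b'}=0$, by symmetry $z_{b'}=0$, and $x_{b'}\le0$ since $b'\in R(b,U)$. The triple $\{c,b,b'\}$ is removable, with tiles $\{x,z,a\}$ and $\{y,a',c'\}$, and $cb$, $bb'$ are heavy, so $f(cb')=-1$. Now $f(b')\le f(b'c')+f(b'b)+f(b'a)+f(b'c)\le1+1+1-1<3$.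
\end{example}

The example contains the plan of the proof. A special tile $T$ has an \emph{excess} $\tau(T)-3$, and it contains a vertex like $b$ that is loosely attached to $T\cup\{x,y,z\}$. The loose vertex must be strongly attached to some other tile $U$; since it can be swapped into the uncovered triple, $U$ is poorly attached to $x,y,z$. We shall show that the \emph{deficiencies} $3-\tau(U)$ of such tiles add up to at least the total excess, contradicting \eqref{eq:D}. For large $k$ three difficulties appear.
\begin{itemize}
\item The degree of a single vertex such as $x$ or $b'$ can no longer be read off locally. Its role is taken by \eqref{eq:D} applied to \emph{other} path states, which we compare with the given one tile by tile (Sections~\ref{sec:typeA} and~\ref{sec:two}).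
\item A tile on which the loose vertex is skew is controlled at only two of its three vertices. In the example this case produced the path state $[c,b,b']$ with a new full tile $\{x,z,a\}$; we exclude such moves by choosing a path state with the largest number of full tiles (Sections~\ref{sec:optimal} and~\ref{sec:skew}).
\item Several loose vertices may be attached to the same tile, which then has to pay for several excesses (Sections~\ref{sec:share} and~\ref{sec:discharge}).
\end{itemize}
The degree condition enters the proof in three ways: through \eqref{eq:D}, through the degree of a loose vertex (Lemma~\ref{lem:G}(c)), and through one count in Lemma~\ref{lem:A}.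

\section{The special tiles}\label{sec:special}

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|c|c|c}
type & tile & end $y$ & end $z$ & middle $x$ & $\tau$\\ \hline
A & light $(a,b;c)$ & $(0,1,1)$ & $(0,1,1)$ & $(0,-1,1)$ & $4$\\
B & light $(a,b;c)$ & $(0,1,1)$ & $(-1,-1,1)$ & $(1,1,1)$ & $4$\\
C1 & $\{p,q,s\}$, full or light & $(1,1,-1)$ & $(1,1,-1)$ & $(1,1,1)$ & $5$\\
C2 & $\{p,q,s\}$, full or light & $(1,1,-1)$ & $(1,0,-1)$ & $(1,1,1)$ & $4$\\
C3 & $\{p,q,s\}$, full or light & $(1,1,-1)$ & $(1,1,-1)$ & one $0$, two $1$s & $4$\\
D1 & light $(a,b;c)$ & $(1,-1,1)$ & $(1,0,0)$ & $(1,0,1)$ & $4$\\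
D2 & light $(a,b;c)$ & $(1,0,0)$ & $(1,0,0)$ & $(1,0,1)$ & $4$
\end{tabular}
\caption{The types of special tiles of a path state $[y,x,z]$. Vectors are taken in the order $(a,b,c)$ or $(p,q,s)$. Types C1, C2, C3 together are called type C.}\label{tab:types}
\end{table}

\begin{lemma}\label{lem:types}
A special tile $T$ of a path state $[y,x,z]$ has one of the types in Table~\ref{tab:types}, after a suitable naming of the two ends and of the vertices of $T$.
\end{lemma}

\begin{proof}
If $R(y)=T$, then \eqref{eq:O} gives $f_x+f_z\le0$ and $\tau\le f_y\le3$. So $R(y)\ne T$, and $R(z)\neq T$ by symmetry.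

\emph{Case 1: an end, say $y$, has $f_y\ge2$.} By Lemma~\ref{lem:F}(a), $y=(0,1,1)$ on $T=(a,b;c)$ and $R(y)=\{a,b\}$, so $x_a+z_a\le0$ and $x_b+z_b\le0$. Then $4\le\tau\le2+x_c+z_c\le4$, which forces $x_c=z_c=1$, $x_a=-z_a$, $x_b=-z_b$. Since $x_c+y_c=2$, we have $c\notin R(z)$, so $z_a,z_b$ are not both $1$. Suppose $z_b\ge0$. Then $a\in R(z)$, so $x_a=x_a+y_a\le0$ and $z_a\ge0$. Then $b\in R(z)$, so $x_b+1\le0$; thus $x_b=-1$, $z_b=1$, and $z_a=0=x_a$. This is type A. Suppose $z_b=-1$. Then $x_b=1$ and $x_b+y_b=2$, so $b\notin R(z)$, that is, $z_a+1\le0$. Thus $z_a=-1$ and $x_a=1$. This is type B.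

\emph{Case 2: $f_y,f_z\le1$ and $f_x=3$.} Now \eqref{eq:O} says that $z_t=-1$ for $t\in R(y)$ and $y_t=-1$ for $t\in R(z)$. We have $f_y+f_z\ge1$, so we may take $f_y=1$ and $f_z\ge0$. If $y=(1,1,-1)$ on $(p,q,s)$, then $s\in R(y)$, so $z_s=-1$ and $z_p+z_q\ge1$; this is C1 or C2. Otherwise $y$ is $1$ at one vertex $t_1$ and $0$ elsewhere. By Lemma~\ref{lem:F}(c), each heavy pair at $t_1$ puts a vertex into $R(y)$, where $z$ is $-1$. Since $f_z\ge0$, $z$ has at most one value $-1$, so $t_1$ lies in only one heavy pair: $T=(a,b;c)$ with $t_1=a$. Then $b\in R(y)$, $z_b=-1$ and $z_a+z_c\ge1$. So $b\in R(z)$ and $y_b=-1$, contrary to $y_b=0$.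

\emph{Case 3: $f_y,f_z\le1$ and $f_x\le2$.} Then $f_y=f_z=1$ and $f_x=2$; let $t_0$ be the vertex with $x_{t_0}=0$. By \eqref{eq:O}, $t\in R(y)$ implies $z_t=-1$, or $t=t_0$ and $z_t=0$; the same holds with $y,z$ interchanged. Each end has values $1,1,-1$ or $1,0,0$.

If both have values $1,1,-1$, with $-1$ at $s$ for $y$ and at $s'$ for $z$, then $s'\in R(z)$ gives $y_{s'}\le0$, so $s'=s$. This is C3.

Suppose $y$ has values $1,1,-1$ with $-1$ at $s$, and $z$ is $1$ at $t_1$ and $0$ elsewhere. Since $s\in R(y)$ and $z$ has no value $-1$, we get $s=t_0$ and $z_{t_0}=0$, so $t_1\ne t_0$. At the third vertex $t_2$ we have $x_{t_2}+y_{t_2}=2$, so $t_2\notin R(z)$, and Lemma~\ref{lem:F}(c) shows that $t_1t_0$ is light. With $(a,b;c)=(t_1,t_0;t_2)$ this is D1.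

Suppose finally that both ends have values $1,0,0$. Then $R(y),R(z)\subseteq\{t_0\}$, so by Lemma~\ref{lem:F}(c) the vertex where $y$ is $1$ lies in only one heavy pair, and the same holds for $z$. Thus $T=(a,b;c)$ with $y=(1,0,0)$, and $z=(1,0,0)$ or $(0,1,0)$. Now $b\in R(y)$ gives $t_0=b$, and $z=(0,1,0)$ would give $a\in R(z)$. This is D2.
\end{proof}

\begin{remark}
Lemma~\ref{lem:types} settles $k=2$. In each type one of the six vertices has total weight at most $1$ to the other five: $a$ in type A (weight $1$), $z$ in type B (weight $-1$), $s$ in type C (at most $1-1-1+2$), and $b$ in types D1 and D2 (weights $0$ and $1$).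
\end{remark}

\section{Type A does not occur}\label{sec:typeA}

In every type except A the middle has $f_x\ge2$. Once A is excluded, a tile can be recognized as nonspecial from the middle alone, and this test is used throughout the sequel. Type A has more symmetry than the others: it contains a $4$-cycle of heavy pairs that yields four path states. Averaging over them bounds the weight of the cycle to each tile. The loose vertex then finds a tile in which it can take a place while releasing a new loose vertex, and this process never ends.

\begin{lemma}\label{lem:A}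
No path state has a tile of type A.
\end{lemma}

\begin{proof}
Suppose $[y,x,z]$ has a tile $(a_0,u;c_0)$ of type A, so $y=z=(0,1,1)$ and $x=(0,-1,1)$ on it, and let $\mathcal F_0$ be the set of the other $k-2$ tiles. Let $C=\{x,y,u,z\}$. The pairs $xy,yu,uz,zx$ form a $4$-cycle of heavy pairs, the diagonals $xu$ and $yz$ are nonadjacent, $c_0$ is heavy to all of $C\cup\{a_0\}$, and $a_0$ is light to all of $C$. For each $v\in C$ the triple $\{c_0,a_0,v\}$ is a $5$-triangle, so $C-v$ is the triple of a path state with tiles $\{c_0,a_0,v\}$ and $\mathcal F_0$. Put $\sigma(T)=f(C,T)$.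

\medskip\noindent\emph{Step 1: $\sigma(T)\le4$ for every $T\in\mathcal F_0$.}
The four values of $\tau(T)$ for the four path states add up to $3\sigma(T)$. If each is at most $3$, then $3\sigma(T)\le12$. Otherwise $T$ is special for one of them. The description of $C,c_0,a_0$ is invariant under rotations and reflections of the cycle, so we may assume that $T$ is special for $[y,x,z]$ with the ends named as in Table~\ref{tab:types}. Then $\sigma(T)=\tau(T)+f_u$, and we need $f_u\le-1$ in type C1 and $f_u\le0$ otherwise. The rule \eqref{eq:O} for $[x,y,u]$, $[x,z,u]$ and $[y,u,z]$ gives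
\begin{itemize}
\item[(1)] $t\in R(x)\Rightarrow u_t\le-y_t$ and $u_t\le-z_t$;
\item[(2)] $t\in R(u)\Rightarrow x_t+y_t\le0$;
\item[(3)] $t\in R(y)\Rightarrow u_t\le-z_t$.
\end{itemize}
\emph{Type A.} Here $b\in R(x)$ because $x_a+x_c=1$, so $u_b=-1$ by (1); and $a\in R(y)$, so $u_a\le0$ by (3). Thus $f_u\le0$.

\emph{Type B.} $R(x)=T$, so $f_u\le-f_y=-2$ by (1).

\emph{Type C with $p,q\in R(x)$.} By (1), $u_p=u_q=-1$, so $f_u\le-1$. This covers C1, C2, and C3 unless $x$ is skew and $s$ is noncentral.

\emph{Type C3 with $x$ skew on $(a,b;c)$ and $s$ noncentral.} Let $e$ be the other noncentral vertex. Then $e\in R(x)$ and $y_e=1$, so $u_e=-1$ by (1). Also $x_e+y_e\ge1$, so $e\notin R(u)$ by (2), which means $u_s+u_c\le0$. Thus $f_u\le-1$.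

\emph{Types D1, D2.} $R(x)=\{a,b\}$, and (1) gives $u_a=-1$ and $u_b\le-z_b=0$. Thus $f_u\le0$.

\medskip\noindent\emph{Step 2: chains.}
A \emph{$j$-chain} ($j\ge0$) is a sequence of distinct light tiles $T_i=(a_i,b_i;c_i)\in\mathcal F_0$, $1\le i\le j$, such that for each $i$
\[
\hat T_i=\{a_{i-1},b_i,c_i\}\text{ is full},\qquad f(c_i,C)\ge3,\qquad f(a_i,C)\le0 .
\]
The empty sequence is a $0$-chain, and $f(a_0,C)=0$. We show that every $j$-chain extends to a $(j+1)$-chain, which is absurd because $\mathcal F_0$ is finite.

Given a $j$-chain, $V$ is partitioned into $C\cup\{c_0,a_j\}$, the triples $\hat T_1,\dots,\hat T_j$, and the $m=k-2-j$ \emph{untouched} tiles of $\mathcal F_0$. Let $T$ be some $\hat T_i$ or an untouched tile. We claim that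
\begin{equation}\label{eq:chain}
t\in R(a_j,T)\Rightarrow f(t,C)\le0 .
\end{equation}
Replace $T$ by $T-t+a_j$; the uncovered vertices are $C\cup\{c_0,t\}$. If $vv'$ and $ww'$ are opposite edges of the cycle, then $\{c_0,w,w'\}$ is full, so $\{t,v,v'\}$ is removable and $f(tv)+f(tv')\le0$ by Lemma~\ref{lem:R}(a). Adding this inequality for $vv'$ and for $ww'$ gives \eqref{eq:chain}.

We now count. First, $f(a_j,\hat T_i)\le1$ for $i\le j$: otherwise $R(a_j,\hat T_i)=\hat T_i$ contains $c_i$, and \eqref{eq:chain} contradicts $f(c_i,C)\ge3$. Since $f(a_jc_0)\le1$, $f(a_j,C)\le0$ and $f(a_j)\ge k$, the untouched tiles satisfy $\sum f(a_j,T)\ge k-1-j=m+1$. Second, $\sum_{v\in C}f(v)\ge4k$. To this sum the pairs inside $C$ contribute $2(4-2)=4$, the vertex $c_0$ contributes $4$, the vertex $a_0$ contributes $0$, and $T_1,\dots,T_j$ contribute at most $4j$ by Step~1; so the untouched tiles satisfy $\sum\sigma(T)\ge4k-8-4j=4m$. Together,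
\[
\sum_{T\text{ untouched}}\Bigl(\tfrac12\sigma(T)+f(a_j,T)\Bigr)\ge3m+1 .
\]
Hence some untouched $T$ has $\frac12\sigma(T)+f(a_j,T)>3$, and $f(a_j,T)\ge2$ by Step~1. If $R(a_j,T)=T$, then $\sigma(T)\le0$ by \eqref{eq:chain} and $f(a_j,T)>3$, which is impossible. So $a_j$ is skew on $T=(a,b;c)$, with values $(0,1,1)$. Then $\{a_j,b,c\}$ is full, and $\sigma(T)>2$. By \eqref{eq:chain}, $f(a,C)\le0$ and $f(b,C)\le0$, so $f(c,C)\ge3$. Taking $T_{j+1}=T$ extends the chain.
\end{proof}

Reading Table~\ref{tab:types} without its first row, we record what will be used.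

\begin{corollary}\label{cor:middle}
Let $T$ be a special tile of any path state. Then $T$ has type B, C, D1 or D2, and the middle $v$ has $f_v(T)\ge2$. If the middle has a value $0$ on $T$, the type is C3, D1 or D2.
\end{corollary}

\section{Moving the middle}\label{sec:two}

The rule \eqref{eq:O} forbids exchanges that produce a factor. We need a stronger rule that also forbids some exchanges that merely produce new path states. The typical situation is that from $[y,x,z]$ we can reach both a path state $[x,y,u]$ with middle $y$ and a path state $[x,z,u']$ with middle $z$. Each satisfies \eqref{eq:D}, so the two together need an average of more than $6$ per tile. The next lemma shows that common tiles cannot supply this.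

\begin{lemma}\label{lem:six}
Let $[y,x,z]$, $[x,y,u]$ and $[x,z,u']$ be path states, and let $T$ be a tile of all three. Then the values of $\tau(T)$ for $[x,y,u]$ and for $[x,z,u']$ add up to at most $6$.
\end{lemma}

\begin{proof}
If both values are at most $3$ there is nothing to prove. The hypotheses are symmetric under interchanging $(y,u)$ with $(z,u')$, so let $T$ be special for $[x,z,u']$; its type is taken with $z$ as the middle and $x$ as one of the two ends. Put $\tau'=f_x+f_y+f_u$. We must show $\tau'\le1$ in type C1 and $\tau'\le2$ otherwise. The rule \eqref{eq:O} for $[y,x,z]$ and for $[x,y,u]$ gives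
\begin{itemize}
\item[(1)] $t\in R(z)\Rightarrow x_t+y_t\le0$;\qquad (2)\ \ $t\in R(y)\Rightarrow x_t+z_t\le0$;
\item[(3)] $t\in R(x)\Rightarrow y_t+u_t\le0$;\qquad (4)\ \ $t\in R(u)\Rightarrow x_t+y_t\le0$.
\end{itemize}

\emph{Case 1: type C, $x=(1,1,-1)$ and $p,q\in R(z)$.} Since $s\in R(x)$, (1) and (3) give
\[
\tau'=(x_p+y_p)+(x_q+y_q)+u_p+u_q+x_s+(y_s+u_s)\le0+0+1+1-1+0=1 .
\]
This covers C1, C2 with $x=(1,1,-1)$, and C3 unless $z$ is skew and $s$ is noncentral.

\emph{Case 2: type C2 with $x=(1,0,-1)$.} Here $z\equiv1$, so (1) gives $y_p=-1$ and $y_q\le0$, and $\tau'=f_u+y_q+y_s-1$. If $y_q+y_s\le0$, then $\tau'\le2$. Otherwise $y_q=0$ and $y_s=1$. If $qs$ were heavy we would have $p\in R(y)$ and $x_p+z_p=2$, against (2). So $qs$ is light and $pq$ is heavy. Then $s\in R(x)$, so $u_s=-1$ by (3), and $\tau'=f_u\le1$.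

\emph{Case 3: type B.} Again $z\equiv1$, so $x_c+y_c\le0$ by (1). If $x=(0,1,1)$, then $R(x)=\{a,b\}$ and
\[
\tau'=(x_a+x_b)+(y_a+u_a)+(y_b+u_b)+(x_c+y_c)+u_c\le1+0+0+0+1=2 .
\]
If $x=(-1,-1,1)$, then $x_c+z_c=2$, so $c\notin R(y)$ by (2) and $y_a+y_b\le1$. Hence $\tau'=-2+(y_a+y_b)+(x_c+y_c)+f_u\le-2+1+0+3=2$.

\emph{Case 4: type C3 with $z$ skew and $s$ noncentral, or type D1 or D2.} In all these cases $z$ is skew on a light tile with center $c$. Name the noncentral vertices $e,e'$ by $e=s$ in type C3 and $e=b$, $e'=a$ in types D1, D2. Then $(x_{e'},x_e,x_c)$ is $(1,-1,1)$ or $(1,0,0)$. We have $e'\in R(z)$, and $e\in R(x)$ since $x_{e'}+x_c\ge1$. By (1) and (3),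
\[
\tau'=(x_{e'}+y_{e'})+(x_e+x_c)+(y_e+u_e)+u_{e'}+y_c+u_c\le u_{e'}+y_c+u_c\le3 .
\]
Suppose $\tau'=3$. Then $u_{e'}=y_c=u_c=1$ and $y_e+u_e=0$. If $y_e\ge0$, then $e'\in R(y)$, while $x_{e'}+z_{e'}\ge1$, against (2). If $y_e=-1$, then $u\equiv1$, so $c\in R(u)$, while $x_c+y_c\ge1$, against (4). So $\tau'\le2$.
\end{proof}

\begin{corollary}\label{cor:pair}
Let $[y,x,z]$, $[x,y,u]$, $[x,z,u']$ be path states with sets of tiles $\mathcal F,\mathcal F',\mathcal F''$, and let $\mathcal G\subseteq\mathcal F\cap\mathcal F'\cap\mathcal F''$. Then a tile of $\mathcal F'\setminus\mathcal G$ is special for $[x,y,u]$, or a tile of $\mathcal F''\setminus\mathcal G$ is special for $[x,z,u']$.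
\end{corollary}

\begin{proof}
Otherwise the sums in \eqref{eq:D} for $[x,y,u]$ and $[x,z,u']$ total at most $6|\mathcal G|+2\cdot3(k-1-|\mathcal G|)=6k-6$ by Lemma~\ref{lem:six}, whereas \eqref{eq:D} requires at least $6k-4$.
\end{proof}

The first consequence concerns the two ends only: they cannot both be strongly attached to one tile.

\begin{lemma}\label{lem:ends}
Let $[y,x,z]$ be a path state and $T$ a tile.
\begin{itemize}
\item[(a)] There are no $t\in R(z,T)$ and $t'\in R(y,T)$, equal or not, with $y_t=1$ and $z_{t'}=1$.
\item[(b)] $f_y(T)+f_z(T)\le3$.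
\item[(c)] If $y=(0,1,1)$ on $T=(a,b;c)$ and $f_z=1$, then $z$ is $(-1,1,1)$, $(0,1,0)$ or $(0,0,1)$, and $x_a\le0$, $x_b=-1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose such $t,t'$ exist. The triple $\{x,y,t\}$ is removable with the new tile $T-t+z$, and $y$ is heavy to $x$ and $t$, so $[x,y,t]$ is a path state. In the same way $[x,z,t']$ is a path state with the new tile $T-t'+y$. The other $k-2$ tiles are common to the three path states. On $T-t+z$ the middle $y$ has total at most $-1+2=1$, because $yz$ is nonadjacent, so this tile is not special by Corollary~\ref{cor:middle}; the same holds for the middle $z$ on $T-t'+y$. This contradicts Corollary~\ref{cor:pair}.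

(b) Suppose $f_y+f_z\ge4$ and $f_y\ge f_z$. If $f_y=3$, then $f_z\ge1$; take any $t\in R(z)$, which exists by Lemma~\ref{lem:F}(d), and any $t'$ with $z_{t'}=1$, which lies in $R(y)=T$. If $f_y=f_z=2$, then $R(z)$ and the set where $y$ is $1$ both have at least two of the three elements of $T$, so they meet in some $t$; we find $t'$ in the same way. Both cases contradict (a).

(c) Here $R(y)=\{a,b\}$. There are six vectors with $f_z=1$. For $z=(1,1,-1)$ take $t=c$, $t'=a$ in (a); for $z=(1,-1,1)$ and $z=(1,0,0)$ take $t=b$, $t'=a$. The three listed vectors remain. By \eqref{eq:O}, $x_a+z_a\le0$ and $x_b+z_b\le0$. For $z=(-1,1,1)$ this gives $x_b=-1$, and $a\in R(z)$ gives $x_a=x_a+y_a\le0$. For $z=(0,1,0)$ it gives both claims. For $z=(0,0,1)$ it gives $x_a\le0$, and $b\in R(z)$ gives $x_b+1\le0$.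
\end{proof}

\section{Optimal path states, loose vertices and targets}\label{sec:optimal}

Suppose that a path state exists. Let $N$ be the largest number of full tiles in a path state, and call a path state \emph{optimal} if it has $N$ full tiles. Full tiles are preferable because no vertex is skew on them.

\begin{lemma}\label{lem:optimal}
In an optimal path state every special tile is a full tile of type C, or has type D2.
\end{lemma}

\begin{proof}
Otherwise, by Corollary~\ref{cor:middle}, some special tile $T$ is light of type B, C or D1. We partition $\{x,y,z\}\cup T$ into a full triple and a triple with one vertex heavy to the other two. The latter is a path state by Lemma~\ref{lem:R}(a), and it has $N+1$ full tiles, a contradiction.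
\begin{itemize}
\item Type B: the full triple $\{y,b,c\}$ and $[z,x,a]$.
\item Type D1: the full triple $\{x,z,a\}$ and $[y,c,b]$.
\item Type C with $x_p=x_q=1$: one of $ps,qs$ is heavy. If $qs$ is heavy, take $\{x,z,p\}$ and $[y,q,s]$; if $ps$ is heavy, take $\{x,y,q\}$ and $[z,p,s]$.
\item Type C3 with $x_p=0$ or $x_q=0$: as $p,q$ play the same role in C3, let $x_p=0$, so $x_q=x_s=1$. If $ps$ is heavy, take $\{x,y,q\}$ and $[z,p,s]$; if $ps$ is light, then $pq$ is heavy, and we take $\{y,p,q\}$ and $[z,x,s]$.\qedhere
\end{itemize}
\end{proof}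

\medskip\noindent\textbf{Setting.} Fix an optimal path state $[y,x,z]$ with set of tiles $\mathcal F$. From now on $\tau$ without qualification refers to this path state, and $\tau(t)=x_t+y_t+z_t$ for a vertex $t$ of a tile, so that $\tau(T)=\sum_{t\in T}\tau(t)$. The letters $w,w'$ always denote $y,z$ in one of the two orders. Let $T_i$ $(i\in I)$ be the special tiles and $\mu_i=\tau(T_i)-3$ the excess; $\mu_i=2$ in type C1 and $\mu_i=1$ otherwise. Each $T_i$ is split into a \emph{loose vertex} $s_i$ and a heavy pair $g_i$, the \emph{core}.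
\begin{itemize}
\item $i$ is a \emph{C-index} if $T_i=\{p_i,q_i,s_i\}$ is full of type C, named so that both $y$ and $z$ are heavy to $p_i$ and nonadjacent to $s_i$; here $g_i=\{p_i,q_i\}$. The index is \emph{degenerate} if $xs_i$ is light (then the type is C3 and $\mu_i=1$) and \emph{nondegenerate} if $xs_i$ is heavy.
\item $i$ is a \emph{D-index} if $T_i=(a_i,b_i;c_i)$ has type D2; here $s_i=b_i$ and $g_i=\{a_i,c_i\}$. The vertex $b_i$ is light to $x,y,z,a_i$ and heavy to $c_i$, and $a_i$ is heavy to $x,y,z$.
\end{itemize}

\begin{lemma}\label{lem:G}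
Let $i\in I$.
\begin{itemize}
\item[(a)] $\{v\}\cup g_i$ is a $5$-triangle for each $v\in\{x,y,z\}$. If $i$ is a C-index, $\{w'\}\cup g_i$ is full for some $w'\in\{y,z\}$.
\item[(b)] If $i$ is a C-index and $v\in g_i$, then $\{x,w,v\}$ is a $5$-triangle for both $w$, and it is full if $i$ is degenerate. If $i$ is a D-index, $\{x,w,a_i\}$ is full for both $w$.
\item[(c)] $\sum_{T\in\mathcal F\setminus\{T_i\}}\bigl(f_{s_i}(T)-1\bigr)\ge1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The pair $g_i$ is heavy, and in Table~\ref{tab:types} the two values of each of $x,y,z$ on $g_i$ have sum at least $1$. In type C one end has both values equal to $1$.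

(b) The pair $xw$ is heavy. In C1 and in degenerate C3, $x_v=w_v=1$. In C2, $x_v=1$ and $w_v\ge0$. In nondegenerate C3, $w_v=1$ and $x_v\ge0$. In D2, $a_i$ is heavy to $x$ and $w$.

(c) We have $f(s_i,\{x,y,z\}\cup g_i)\le1$: for a C-index it is at most $1-1-1+2$, and for a D-index it is $f(b_ic_i)=1$. As $f(s_i)\ge k$, the other $k-2$ tiles receive total weight at least $k-1$ from $s_i$.
\end{proof}

The \emph{targets} of $i$ are the members of
\[
\mathcal D_i=\{T\in\mathcal F\setminus\{T_i\}:\ f_{s_i}(T)\ge2\},
\]
which is nonempty by Lemma~\ref{lem:G}(c). By Lemma~\ref{lem:F}(a), on a target $T$ either $R(s_i,T)=T$ or $s_i$ is skew. The next lemma is the general form of the first step in Example~\ref{ex:hand}. There the exceptional column $(x_t,y_t,z_t)=(-1,1,1)$ was excluded by the degree of $x$; here Corollary~\ref{cor:pair} does it.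

\begin{lemma}\label{lem:K}
Let $i\in I$ and $T\in\mathcal D_i$.
\begin{itemize}
\item[(a)] If $t\in R(s_i,T)$, then $x_t+y_t\le0$ and $x_t+z_t\le0$.
\item[(b)] There are no $t,t'\in R(s_i,T)$, equal or not, with $y_t=1$ and $z_{t'}=1$.
\item[(c)] If $t\in R(s_i,T)$, then $\tau(t)\le0$. Hence $\tau(T)\le0$ if $R(s_i,T)=T$, and $\tau(T)\le3$ if $s_i$ is skew on $T$. In particular no target is special.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:G}(a), $\{x,w,s_i\}$ is removable with tiles $\{w'\}\cup g_i$ and $\mathcal F\setminus\{T_i\}$. Apply Lemma~\ref{lem:R}(b) with the heavy pair $xw$.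

(b) Suppose $t,t'$ exist. Then $[x,y,t]$ is a path state with new tiles $\{z\}\cup g_i$ and $T-t+s_i$, and $[x,z,t']$ is a path state with new tiles $\{y\}\cup g_i$ and $T-t'+s_i$; their other tiles form $\mathcal G=\mathcal F\setminus\{T_i,T\}$. We show that the new tiles of $[x,y,t]$ are not special. The argument does not distinguish $y$ from $z$, so it applies to $[x,z,t']$ as well, and Corollary~\ref{cor:pair} is contradicted.

On $\{z\}\cup g_i$ the middle $y$ has total at most $-1+2=1$, so this tile is not special by Corollary~\ref{cor:middle}. Suppose $T-t+s_i=\{s_i,v,v'\}$ is special; then $y$ has total at least $2$ on it. For a C-index $f(ys_i)=-1$ makes this impossible. So $i$ is a D-index, $f(ys_i)=f(xs_i)=0$, and $y_v=y_{v'}=1$. The middle $y$ has a $0$, so the type is C3, D1 or D2, and the end $x$ has a $0$ at the same vertex as the middle. In C3 the ends have no $0$; in D1 and D2 an end that is $0$ where the middle is $0$ equals $(1,0,0)$. So $x_v,x_{v'}\ge0$. But $|R(s_i,T)|\ge2$, so one of $v,v'$ lies in $R(s_i,T)$, and there (a) and the value $1$ of $y$ force $x$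 to be $-1$, a contradiction.

(c) By (b), one end $w$ is at most $0$ on all of $R(s_i,T)$, and $x_t+w'_t\le0$ by (a). If $s_i$ is skew, only the center is outside $R(s_i,T)$, and it contributes at most $3$.
\end{proof}

For a nonspecial tile $T\in\mathcal F$ let $\operatorname{def}(T)=3-\tau(T)\ge0$ be its deficiency. Lemma~\ref{lem:K}(c) gives
\begin{equation}\label{eq:three}
T\in\mathcal D_i\ \text{ and }\ R(s_i,T)=T\ \Rightarrow\ \operatorname{def}(T)\ge3 .
\end{equation}

\section{Targets on which the loose vertex is skew}\label{sec:skew}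

On a skew target Lemma~\ref{lem:K} yields only $\operatorname{def}(T)\ge0$, and we need a positive deficiency. The three kinds of index require different arguments. For a D-index, optimality suffices.

\begin{lemma}\label{lem:skewD}
If $i$ is a D-index and $b_i$ is skew on $T\in\mathcal D_i$, then $\operatorname{def}(T)\ge2$.
\end{lemma}

\begin{proof}
Let $b_i$ have values $(0,1,1)$ on $T=(a,b;c)$. Both $T_i$ and $T$ are light, so a path state obtained by replacing these two tiles by two others cannot have a full tile among the new ones. If $b\in R(w,T)$, then $[c_i,b_i,b]$ is a path state with new tiles $\{w,a,c\}$ and $\{x,w',a_i\}$, the latter full. So $b\notin R(w,T)$, that is, $w_a+w_c\le0$ for both $w$. If $x_a=1$, then $[y,x,a]$ is a path state with new tiles $\{z\}\cup g_i$ and $\{b_i,b,c\}$, the latter full. So $x_a\le0$. With $\tau(b)\le0$ from Lemma~\ref{lem:K}(c),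
\[
\tau(T)=\tau(b)+(y_a+y_c)+(z_a+z_c)+x_a+x_c\le1.\qedhere
\]
\end{proof}

For a nondegenerate C-index, $xs_i$ is heavy, so $s_i$ can serve as an end in place of $y$ or $z$, and Lemma~\ref{lem:ends} applies.

\begin{lemma}\label{lem:skewC}
Let $i$ be a nondegenerate C-index and let $s_i$ be skew on $T=(a,b;c)\in\mathcal D_i$. Then $\operatorname{def}(T)\ge1$, and $\operatorname{def}(T)\ge2$ unless $y$ or $z$ is $(0,0,1)$ on $T$.
\end{lemma}

\begin{proof}
Let $s_i$ have values $(0,1,1)$. For both $w$, $[s_i,x,w]$ is a path state with tiles $\{w'\}\cup g_i$ and $\mathcal F\setminus\{T_i\}$. Lemma~\ref{lem:ends}(b) gives $f_w\le1$, and \eqref{eq:O} gives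
\begin{equation}\label{eq:dagger}
t\in R(w,T)\Rightarrow x_t+f(s_it)\le0 .
\end{equation}
If $f_w=1$, Lemma~\ref{lem:ends}(c) shows that $w$ is $(-1,1,1)$, $(0,1,0)$ or $(0,0,1)$ and that $f_x\le0-1+1=0$.

If $f_y=f_z=1$, then $\tau(T)\le2$; and since $b\in R(s_i,T)$, Lemma~\ref{lem:K}(b) says that $y_b$, $z_b$ are not both $1$, so one end is $(0,0,1)$. If exactly one of $f_y,f_z$ is $1$, then $\tau(T)\le1+0+0$. Let $f_y,f_z\le0$. If $f_x\le1$, then $\tau(T)\le1$. Suppose $f_x\ge2$. If $x_a=1$, then $w_a=-1$ by Lemma~\ref{lem:K}(a), and $a\notin R(w,T)$ by \eqref{eq:dagger}, so $w_b+w_c\le0$. If $x_a\le0$, then $x=(0,1,1)$, so $w_b=-1$ by Lemma~\ref{lem:K}(a), and $b\notin R(w,T)$ by \eqref{eq:dagger}, so $w_a+w_c\le0$. In both cases $f_w\le-1$ for both $w$, and $\tau(T)\le3-2=1$.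
\end{proof}

Two gaps remain. A tile of type C1 has excess $2$, while Lemma~\ref{lem:skewC} may give deficiency only $1$; and a degenerate index is not covered at all. In both situations the obstacle is that an end $w$ can enter $T$. But then $s_i$ becomes the middle of a new path state, and the special tile that \eqref{eq:D} guarantees for it is a second target.

\begin{lemma}\label{lem:second}
Let $i$ be a C-index, let $s_i$ be skew on $T\in\mathcal D_i$, let $h$ be the noncentral vertex of $T$ heavy to $s_i$, and suppose $h\in R(w,T)$ for some $w\in\{y,z\}$. Then $[p_i,s_i,h]$ is a path state with tiles $\{x,w',q_i\}$, $T-h+w$ and $\mathcal F\setminus\{T_i,T\}$. It has a special tile, and each of its special tiles $T^*$ lies in $\mathcal D_i\setminus\{T\}$ and has $\operatorname{def}(T^*)\ge1$. If $i$ is degenerate, this path state is optimal.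
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:G}(b), $\{x,w',q_i\}$ is a $5$-triangle, so $\{p_i,s_i,h\}$ is removable; $s_i$ is heavy to $p_i$ and $h$, so we have a path state. It has a special tile $T^*$ by \eqref{eq:D}, and $f_{s_i}(T^*)\ge2$ by Corollary~\ref{cor:middle}. On $\{x,w',q_i\}$ the total of $s_i$ is at most $1-1+1=1$, and on $T-h+w$ it is $-1+0+1=0$. So $T^*\in\mathcal F\setminus\{T_i,T\}$, and therefore $T^*\in\mathcal D_i\setminus\{T\}$.

If $R(s_i,T^*)=T^*$, use \eqref{eq:three}. Otherwise $s_i$ is skew on $T^*$, the set $R(s_i,T^*)$ consists of the noncentral vertices, and the type of $T^*$ for $[p_i,s_i,h]$ is C3, D1 or D2. The end $p_i$ is heavy to some noncentral $t$: in D1 and D2 to the vertex called $a$ in Table~\ref{tab:types}, and in C3 because an end has two values $1$. For each $v\in\{y,z\}$, with $v'$ the other end, $[v,p_i,s_i]$ is a path state with tiles $\{x,v',q_i\}$ and $\mathcal F\setminus\{T_i\}$, since $p_i$ is heavy to $v$ and $s_i$. The rule \eqref{eq:O} for it gives $v_t+f(p_it)\le0$, so $y_t=z_t=-1$ and $\tau(t)\le-1$. At the other noncentral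 vertex $\tau\le0$ by Lemma~\ref{lem:K}(c). So $\tau(T^*)\le-1+0+3=2$.

If $i$ is degenerate, the full tile $T_i$ is replaced by the full tile $\{x,w',q_i\}$, and the other replaced tile $T$ was light, so at least $N$ tiles are full.
\end{proof}

A degenerate index $i$ is \emph{private} if the hypothesis of Lemma~\ref{lem:second} holds for some $T\in\mathcal D_i$ and some $w$. For each private $i$ we fix one such path state and one special tile $T_i^*$ of it. All other indices are \emph{nonprivate}. The name is explained by Lemma~\ref{lem:private}: $T_i^*$ is a target of no other index.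

\begin{lemma}\label{lem:skewdeg}
If $i$ is degenerate and nonprivate and $s_i$ is skew on $T\in\mathcal D_i$, then $\operatorname{def}(T)\ge1$.
\end{lemma}

\begin{proof}
Let $s_i$ have values $(0,1,1)$ on $T=(a,b;c)$. As $i$ is nonprivate, $b\notin R(w,T)$, so $w_a+w_c\le0$ for both $w$. With $\tau(b)\le0$ we get $\tau(T)\le x_a+x_c\le2$.
\end{proof}

\section{Shared targets}\label{sec:share}

A tile has to be protected from paying for too many special tiles. The mechanism is the following: if $i$ and $l$ share a target, then usually $f(s_l,T_i)\le0$. Each such $T_i$ contributes $-1$ or less to the sum in Lemma~\ref{lem:G}(c) for $l$, so $s_l$ needs more weight on targets, and the excess of $l$ can be spread more thinly. Throughout this section $i,l,m$ are distinct elements of $I$. A common target of $i$ and $l$ differs from $T_i$ and $T_l$, so it survives as a tile when these two are rearranged.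

\begin{lemma}\label{lem:shareC}
Suppose $\mathcal D_i\cap\mathcal D_l\ne\emptyset$.
\begin{itemize}
\item[(a)] The indices $i,l$ are not both nondegenerate C-indices.
\item[(b)] If $i$ is a C-index, then $f(s_l,T_i)\le0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $T\in\mathcal D_i\cap\mathcal D_l$. Then $f_{s_i}(T)+f_{s_l}(T)\ge4$, so by Lemma~\ref{lem:ends}(b) no path state with ends $s_i,s_l$ has $T$ as a tile.

(a) If both are nondegenerate, $x$ is heavy to $s_i$ and $s_l$, and $[s_i,x,s_l]$ is a path state with new tiles $\{y\}\cup g_i$ and $\{z\}\cup g_l$.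

(b) Let $g_i=\{v,v'\}$ in either order. The triple $\{s_i,v,s_l\}$ is removable with new tiles $\{x,y,v'\}$ and $\{z\}\cup g_l$, by Lemma~\ref{lem:G}(a),(b), and $vs_i$ is heavy. If $vs_l$ were heavy, $[s_i,v,s_l]$ would be a path state with tile $T$. So $f(vs_l)\le0$ for both $v\in g_i$, and we are done if $f(s_is_l)\le0$. If $s_is_l$ is heavy, then $s_i$ is heavy to $v$ and $s_l$, so $f(vs_l)=-1$ for both $v$ by Lemma~\ref{lem:R}(a), and $f(s_l,T_i)=-1$.
\end{proof}

For a D-index $l$ and any other index $i$, consider the following \emph{double exchange}: replace $T_l$ and $T_i$ by $\{x,w,a_l\}$ and $\{w'\}\cup g_i$, where $w'$ is chosen by Lemma~\ref{lem:G}(a) so that $\{w'\}\cup g_i$ is full if $i$ is a C-index. This gives a state with triple $\{b_l,c_l,s_i\}$, and it has at least $N+1$ full tiles: $\{x,w,a_l\}$ is full while $T_l$ was light, and $T_i$ was full only if $\{w'\}\cup g_i$ is.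

\begin{lemma}\label{lem:shareD}
Let $l$ be a D-index.
\begin{itemize}
\item[(a)] $f(c_ls_i)\le0$.
\item[(b)] If $T\in\mathcal D_i\cap\mathcal D_l$, then $T$ is full, and there is $t_0\in T$ such that both $s_i$ and $b_l$ have value $0$ at $t_0$ and $1$ at the other two vertices.
\item[(c)] If $T\in\mathcal D_i\cap\mathcal D_l\cap\mathcal D_m$, then $s_i,s_l,s_m$ are pairwise nonadjacent and $f(s_i,T_l)\le0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $c_ls_i$ were heavy, the double exchange would give the path state $[b_l,c_l,s_i]$ with more than $N$ full tiles.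

(b) Let $t\in R(s_i,T)$ with $b_lt$ heavy; such $t$ exists because $R(s_i,T)$ and the set of vertices of $T$ heavy to $b_l$ both have at least two elements. Perform the double exchange and then replace $T$ by $T-t+s_i$. The uncovered triple is $\{c_l,b_l,t\}$, with $b_l$ heavy to the other two, so it is a path state and has at most $N$ full tiles. The last replacement must therefore have lost one: $T$ is full and $T-t+s_i$ is not. Since $T$ is full, $R(s_i,T)=T$, and the conclusion holds for every $t\in T$ heavy to $b_l$. In particular $s_i\not\equiv1$, so $s_i$ is $0$ at one vertex $t_0$ and $1$ elsewhere. As $T-t_0+s_i$ is full, $b_lt_0$ is not heavy, and $f_{b_l}(T)\ge2$ determines the values of $b_l$.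

(c) Apply (b) to the pairs $i,l$ and $m,l$: the tile $T=\{t_0,t_1,t_2\}$ is full and all of $s_i,s_l,s_m$ are $0$ at $t_0$ and $1$ at $t_1,t_2$, the vertex $t_0$ being determined by $b_l=s_l$. The triple $\{s_i,s_l,s_m\}$ is removable with new tiles $\{x\}\cup g_i$, $\{y\}\cup g_l$, $\{z\}\cup g_m$, and $T$ is among the tiles. If two of the three, say $s,s'$, were adjacent and $s''$ is the third, then $\{s,s',t_1\}$ and $\{s'',t_2,t_0\}$ would be $5$-triangles completing a factor. Finally $f(s_i,T_l)=f(s_ib_l)+f(s_ia_l)+f(s_ic_l)\le-1+1+0$ by (a).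
\end{proof}

\begin{lemma}\label{lem:private}
If $l$ is private, then $T_l^*\notin\mathcal D_i$ for all $i\ne l$.
\end{lemma}

\begin{proof}
The path state $[p_l,s_l,h]$ fixed for $l$ is optimal by Lemma~\ref{lem:second}, so by Lemma~\ref{lem:optimal} the tile $T^*=T_l^*$ is, for that path state, full of type C or of type D2. Suppose $T^*\in\mathcal D_i$. We find $t\in R(s_i,T^*)$ heavy to both the middle $s_l$ and the end $p_l$. If $T^*$ is full, then $R(s_i,T^*)=T^*$; in C1 and C2 the middle is $\equiv1$ and each end has a value $1$, and in C3 each end has two values $1$ and the middle has only one $0$. In type D2 take the vertex $a$ of Table~\ref{tab:types}, which is heavy to the middle and both ends and lies in $R(s_i,T^*)$ by Lemma~\ref{lem:F}(a), being noncentral.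

Now $\{p_l,s_l,t\}$ is full. Since $T^*\in\mathcal D_l\cap\mathcal D_i$, it is a tile of $\mathcal F$ other than $T_l,T_i$. The triples $\{p_l,s_l,t\}$, $\{x,y,q_l\}$, $\{z\}\cup g_i$, $T^*-t+s_i$ and the tiles of $\mathcal F\setminus\{T_l,T_i,T^*\}$ form a $T_5$-factor, a contradiction.
\end{proof}

\section{Discharging: the end of the proof}\label{sec:discharge}

\begin{proof}[Proof of Theorem~\ref{thm:key}]
Suppose that a path state exists, and keep the setting of Section~\ref{sec:optimal}. For $l\in I$ and $T\in\mathcal D_l$ let $e_l(T)=f_{s_l}(T)-1\in\{1,2\}$, and let $E_l=\sum_{T\in\mathcal D_l}e_l(T)$. In the sum of Lemma~\ref{lem:G}(c) for $l$, the targets contribute $E_l$, every other tile contributes at most $0$, and a tile $T_i$ with $f(s_l,T_i)\le0$ contributes at most $-1$. Hence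
\begin{equation}\label{eq:E}
E_l\ge1+\bigl|\{i\in I\setminus\{l\}:\ f(s_l,T_i)\le0\}\bigr| .
\end{equation}

Each index distributes its excess as charge. A private $l$ puts its charge $\mu_l=1$ on $T_l^*$. A nonprivate $l$ puts charge $\mu_le_l(T)/E_l\le\mu_l$ on each $T\in\mathcal D_l$. The total charge is $\sum_{l\in I}\mu_l$, and all of it lies on targets, which are nonspecial by Lemma~\ref{lem:K}(c). We claim that the charge $\Lambda$ on a nonspecial tile $T$ is at most $\operatorname{def}(T)$.

Let $S=\{l\in I:T\in\mathcal D_l\}$, let $\rho=|S|$, and let $S'\subseteq S$ be the set of nonprivate members. Only members of $S$ charge $T$. If $T=T_l^*$ for a private $l$, then $S=\{l\}$ by Lemma~\ref{lem:private}, and $\Lambda=1\le\operatorname{def}(T)$ by Lemma~\ref{lem:second}. Otherwise only members of $S'$ charge $T$, and we may assume $S'\ne\emptyset$.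

\emph{Case 1: $S=\{l\}$ with $l$ a D-index.} Then $\Lambda\le1$, and $\operatorname{def}(T)\ge2$ by \eqref{eq:three} or Lemma~\ref{lem:skewD}.

\emph{Case 2: $\rho\ge2$ and $S$ contains a D-index.} By Lemma~\ref{lem:shareD}(b), $T$ is full and $e_l(T)=1$ for all $l\in S$; so $\operatorname{def}(T)\ge3$ by \eqref{eq:three}. If $\rho=2$, then $\Lambda\le2+1=3$, since a D-index has excess $1$. If $\rho\ge3$, then $f(s_l,T_i)\le0$ for all distinct $l,i\in S$, by Lemma~\ref{lem:shareC}(b) if $i$ is a C-index and by Lemma~\ref{lem:shareD}(c) if $i$ is a D-index. So $E_l\ge\rho$ by \eqref{eq:E}, and $\Lambda\le\rho\cdot2/\rho=2$.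

In the remaining cases all members of $S$ are C-indices. By Lemma~\ref{lem:shareC}(b) and \eqref{eq:E}, $E_l\ge\rho$ for all $l\in S$. By Lemma~\ref{lem:shareC}(a) at most one member of $S$ is nondegenerate, and only that one can have excess $2$; so $\sum_{l\in S}\mu_l\le\rho+1$.

\emph{Case 3: all members of $S$ are C-indices, and $R(s_l,T)=T$ for some $l\in S$.} Then $\operatorname{def}(T)\ge3$. If $\rho=1$, then $\Lambda\le2$. If $\rho\ge2$, then $\Lambda\le2(\rho+1)/\rho\le3$.

\emph{Case 4: all members of $S$ are C-indices, and all $s_l$ $(l\in S)$ are skew on $T=(a,b;c)$.} Then $e_l(T)=1$ for all $l\in S$, and $\Lambda\le\frac1\rho\sum_{l\in S'}\mu_l$. If no member of $S'$ has type C1, then $\Lambda\le1$, and $\operatorname{def}(T)\ge1$ by Lemma~\ref{lem:skewC} or Lemma~\ref{lem:skewdeg} applied to any member of $S'$. Let $l_0\in S'$ have type C1; it is nondegenerate. If $\operatorname{def}(T)\ge2$, then $\Lambda\le(\rho+1)/\rho\le2$ suffices. Otherwise Lemma~\ref{lem:skewC} gives $\operatorname{def}(T)=1$ and an end $w$ equal to $(0,0,1)$ on $T$, so $a,b\in R(w,T)$ by \eqref{eq:crit}.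 Then the hypothesis of Lemma~\ref{lem:second} holds with $T$ and $w$ for every member of $S$. So every degenerate member of $S$ is private, and $S'=\{l_0\}$. Moreover $l_0$ has a target other than $T$, so $E_{l_0}\ge2$ and $\Lambda\le2\cdot1/2=1$.

This proves the claim. Summing over the nonspecial tiles gives $\sum_{l\in I}\mu_l\le\sum_{T\text{ nonspecial}}\operatorname{def}(T)$, that is,
\[
\sum_{T\in\mathcal F}\bigl(\tau(T)-3\bigr)=\sum_{l\in I}\mu_l-\sum_{T\text{ nonspecial}}\operatorname{def}(T)\le0 ,
\]
contradicting \eqref{eq:D}. So $M$ has no path state.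
\end{proof}

By Section~\ref{sec:reduction}, this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:class}.

\begin{thebibliography}{9}

\bibitem{CKM}
A.~Czygrinow, H.~A.~Kierstead and T.~Molla,
\emph{On directed versions of the Corr\'adi-Hajnal Corollary},
arXiv:1309.4520 (2013).

\bibitem{EKT}
H.~Enomoto, A.~Kaneko and Zs.~Tuza,
\emph{$P_3$-factors and covering cycles in graphs of minimum degree $n/3$},
Combinatorics (Eger 1987), Colloq. Math. Soc. J\'anos Bolyai 52, 213--220.

\end{thebibliography}
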